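# When is $1+\sum a_i|f_i|^2$ a real power of $1-\sum b_j|g_j|^2$?

## 1. Polynomial data and zero-free polynomials

Take finitely many holomorphic functions near $0$, add up their squared absolute values with real weights of any sign, and add $1$. Can the result be a *negative* real power of another expression of the same kind? In symbols, let $f_1,\dots,f_m$ ($m\ge 1$) be linearly independent holomorphic germs at $0\in\mathbb C$ with $f_i(0)=0$ (so each is non-constant), and let $a_1,\dots,a_m$ be non-zero real numbers. Call such data $(f_i;a_i)$ **admissible**. We ask whether there are $n\ge 1$, holomorphic germs $g_1,\dots,g_n$ at $0$, non-zero real numbers $b_1,\dots,b_n$ and a real $\alpha<0$ such that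

$$1+\sum_{i=1}^m a_i|f_i|^2=\Bigl(1-\sum_{j=1}^n b_j|g_j|^2\Bigr)^{\alpha}\qquad\text{near }0, \tag{1}$$

where $1-\sum b_j|g_j|^2$ is required to be positive near $0$ and the right-hand side is its positive real power. The $g_j$ need not vanish at $0$ and need not be independent. The question comes from Xu Zhang and Donghai Ji, "Umehara algebra and complex submanifolds of indefinite complex space forms", arXiv:2211.01196 (2022).

The answer will be that this never happens. We begin with a case where it is easy: all $f_i$ and $g_j$ are polynomials. First, a reduction that we need throughout. It works just as well in $N$ variables, so we state it there.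

For a holomorphic germ $f$ at $0\in\mathbb C^N$ put $f^*(w)=\overline{f(\bar w)}$. This is again holomorphic: its Taylor coefficients are the complex conjugates of those of $f$. For example, $(iz)^*=-iw$. Since $f^*(\bar z)=\overline{f(z)}$, the functions

$$P(z,w)=1+\sum_i a_if_i(z)f_i^*(w),\qquad Q(z,w)=1-\sum_j b_jg_j(z)g_j^*(w) \tag{2}$$

are holomorphic near $(0,0)\in\mathbb C^N\times\mathbb C^N$ and restrict on $w=\bar z$ to the two expressions in (1) (before taking the power). They are the *polarizations*. For a holomorphic function $Q$ with values near $1$, we write $Q^\alpha=\exp(\alpha\operatorname{Log}Q)$ with the principal branch.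

**Lemma 1.** Let $f_i$ be holomorphic germs at $0\in\mathbb C^N$ with $f_i(0)=0$, and let $a_i\in\mathbb R\setminus\{0\}$.

1. If (1) holds with some real $\alpha\neq 0$, then $Q(0,0)=1$, $P=Q^\alpha$ near $(0,0)$, and $P=Q=1$ on $\{z=0\}\cup\{w=0\}$ near $(0,0)$.
2. If $m\ge1$ and the $f_i$ are linearly independent, then $P\not\equiv 1$.

**Proof.** At $z=0$, (1) reads $1=Q(0,0)^\alpha$ with $Q(0,0)$ real and positive. As $\alpha\ne0$, $Q(0,0)=1$. Hence $Q^\alpha$ is holomorphic near $(0,0)$, and on $w=\bar z$ it is the positive real power. So $H=P-Q^\alpha$ is holomorphic near $(0,0)$ and vanishes on $w=\bar z$. To see that $H\equiv 0$, make the complex linear change of variables $z=s+it$, $w=s-it$ with $s,t\in\mathbb C^N$. When $s,t$ are real we have $w=\bar z$, so $H$ vanishes for all small real $(s,t)$. Then all its partial derivatives at $0$ vanish, so its Taylor series is zero.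

Since $f_i(0)=0$, we have $P(z,0)=P(0,w)=1$. Then $\exp(\alpha\operatorname{Log}Q(0,w))=1$, so the continuous function $\alpha\operatorname{Log}Q(0,w)$ takes values in $2\pi i\mathbb Z$. It is $0$ at $w=0$, hence it is $0$ for all small $w$, and $Q(0,w)=1$. The same argument gives $Q(z,0)=1$.

For part 2, suppose $P\equiv1$. Then for each fixed small $w$ the germ $\sum_i \bigl(a_if_i^*(w)\bigr)f_i(z)$ in $z$ is zero. Independence gives $a_if_i^*(w)=0$ for all $i$ and all small $w$, so $f_i\equiv 0$, which contradicts independence. $\blacksquare$

So it suffices to show that $P=Q^\alpha$ forces $P\equiv1$.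

**Proposition 2.** Let $N=1$, let all $f_i$, $g_j$ be polynomials with $(f_i;a_i)$ admissible, and let $\alpha<0$. Then (1) does not hold.

**Proof.** Suppose it does. Now $P$ and $Q$ are polynomials in $(z,w)$. By Lemma 1, $P=Q^\alpha$ near $(0,0)$. Differentiating in $z$ gives $\partial_zP=\alpha Q^{\alpha-1}\partial_zQ$, so

$$(\partial_zP)\,Q=\alpha\,P\,(\partial_zQ). \tag{3}$$

This holds near $(0,0)$, and both sides are polynomials, so it holds on $\mathbb C^2$. Likewise $P(0,w)=Q(0,w)=1$ and $P(z,0)=1$ hold for all $w,z\in\mathbb C$.

*$P$ has no zero in $\mathbb C^2$.* Fix $w\in\mathbb C$ and put $\varphi=P(\cdot,w)$, $\psi=Q(\cdot,w)$. These polynomials take the value $1$ at $0$, so neither is identically zero, and (3) gives $\varphi'/\varphi=\alpha\psi'/\psi$. Compare residues at a point $z_0$: if $\varphi,\psi$ vanish there to orders $\kappa,\lambda\ge0$, then $\kappa=\alpha\lambda$. Since $\kappa\ge 0\ge\alpha\lambda$, we get $\kappa=0$.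

*Conclusion.* For fixed $z$, the polynomial $w\mapsto P(z,w)$ has no zeros in $\mathbb C$, so it is constant, equal to $P(z,0)=1$. Thus $P\equiv1$, contradicting Lemma 1. $\blacksquare$

In the last line we could equally have fixed $w$ and let $z$ vary. We let $w$ run over all of $\mathbb C$ because this is the form that can be rescued. What changes when $f_i$, $g_j$ are only germs? Two things.

First, the functions $f_i^*(w)$ exist only on a small ball and may not continue anywhere. On a small ball, "$P$ has no zeros" is empty information, since $P$ is close to $1$ there anyway. We need a large space over which to move.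

Second, even with such a space, zero-free does not mean constant: $1/(1-w)$ is a zero-free regular function on $\mathbb C\setminus\{1\}$. The plane $\mathbb C$ was special.

## 2. Counting ranks, and how signs defeat it

Before repairing the polynomial proof, let us try the approach that looks most natural: expand the power in a series and see that it has too many terms. Here is the notion that makes "too many" precise.

**Definition.** A holomorphic function $H(z,w)$ on $D\times D'$, with $D\subset\mathbb C^N$ and $D'\subset\mathbb C^M$ open balls about $0$, has *finite rank* if $H(z,w)=\sum_{i=1}^r u_i(z)v_i(w)$ with $u_i\in\mathcal O(D)$, $v_i\in\mathcal O(D')$. A germ at $(0,0)$ has finite rank if it does so on some $D\times D'$.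

Both functions in (2) have finite rank. Sums and products of finite-rank functions have finite rank. When $N=M=1$, write $H=\sum H_{pq}z^pw^q$. If $H=\sum_{i=1}^ru_iv_i$, then $H_{pq}=\sum_i\hat u_i(p)\hat v_i(q)$, where $\hat u(p)$ denotes a Taylor coefficient, so every finite block of the matrix $(H_{pq})$ has rank at most $r$. For instance $e^{zw}=\sum z^kw^k/k!$ does not have finite rank, since its coefficient matrix is diagonal with non-zero diagonal entries.

**The case $m=1$, any sign.** Let $P=1+af(z)f^*(w)$ with $N=1$, $a\neq0$, and $f\not\equiv0$ of vanishing order $\mu\ge1$. If $P=Q^\alpha$ with $\alpha<0$ and $Q(0,0)=1$, then $Q=P^{1/\alpha}=\sum_{k\ge0}d_k f(z)^kf^*(w)^k$ with $d_k=\binom{1/\alpha}{k}a^k$. All $d_k$ are non-zero, because $1/\alpha$ is not a non-negative integer. The coefficient of $z^{\mu p}w^{\mu q}$ in $Q$, for $0\le p,q\le n$, is $\sum_{k}L_{pk}d_k\overline{L_{qk}}$, where $L_{pk}$ is the coefficient of $z^{\mu p}$ in $f^k$. Since $f^k$ has order $\mu k$, the matrix $L$ is lower triangular with diagonal entries $\hat f(\mu)^p\ne0$. So this $(n+1)\times(n+1)$ block is invertible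 for every $n$, and $Q$ does not have finite rank. This rules out (1) when $m=1$.

**All $b_j$ positive.** A result of Umehara says that (1) is impossible if all $a_i$ and all $b_j$ are positive. The expansion idea proves this as follows (with $N=1$). Suppose (1) holds with $\alpha<0$ and all $b_j>0$. From $Q(0,0)=1$ we get $\sum b_j|g_j(0)|^2=0$, so all $g_j(0)=0$. Put $G=\sum b_jg_j(z)g_j^*(w)$. Then

$$P=(1-G)^\alpha=\sum_{k\ge0}c_kG^k,\qquad c_k=\frac{(-\alpha)(-\alpha+1)\cdots(-\alpha+k-1)}{k!}>0 .$$

Each $G^k$ is divisible by $z^kw^k$, so each Taylor coefficient of $P$ receives contributions from finitely many $k$. For a finite sequence $\xi=(\xi_0,\dots,\xi_M)$ of complex numbers put $\ell(f)=\sum_p\xi_p\hat f(p)$ and $H[\xi]=\sum_{p,q}H_{pq}\xi_p\overline{\xi_q}$. If $H=f(z)f^*(w)$, then $H[\xi]=|\ell(f)|^2$. Expanding $G^k$ gives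

$$G^k[\xi]=\sum_{j_1,\dots,j_k}b_{j_1}\cdots b_{j_k}\,\bigl|\ell(g_{j_1}\cdots g_{j_k})\bigr|^2\ \ge\ b_j^k\,|\ell(g_j^k)|^2\quad\text{for each } j .$$

The constant terms of the two sides agree, so for every $j$ and every $k\ge1$

$$\sum_i a_i|\ell(f_i)|^2=\sum_{k'\ge1}c_{k'}G^{k'}[\xi]\ \ge\ c_kb_j^k|\ell(g_j^k)|^2. \tag{4}$$

Hence every such $\ell$ that kills all $f_i$ kills all $g_j^k$. This forces $g_j^k\in V:=\operatorname{span}(f_1,\dots,f_m)$. Indeed, if $g_j^k\notin V$, then truncation of Taylor series at a high enough degree is injective on the finite-dimensional space $V+\mathbb Cg_j^k$ (the kernels decrease with the degree and have intersection $0$), so some functional of finitely many Taylor coefficients kills $V$ but not $g_j^k$. If some $g_j\not\equiv0$, the powers $g_j,g_j^2,\dots$ have distinct vanishing orders, so they are linearly independent and cannot all lie in $V$. Thus all $g_j\equiv0$, $P\equiv1$, and Lemma 1 gives a contradiction. The signs of the $a_i$ played no role.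

**The exact breaking point.** The inequality in (4) drops all terms but one. With $b_j$ of both signs this is not allowed, and the conclusion itself, "infinitely many powers of $G$ give infinite rank", is false in general. Take

$$G=-2zw-z^2w^2,\qquad 1-G=(1+zw)^2,\qquad (1-G)^{1/2}=1+zw .$$

All binomial coefficients in $(1-G)^{1/2}=\sum_k\binom{1/2}{k}(-G)^k$ are non-zero, and each $G^k$ contains $z^kw^k$ with non-zero coefficient. Yet everything in degree $z^pw^p$ with $p\ge2$ cancels. So a proof must use something about $\alpha$ that separates $-1$ from $1/2$. The residue identity $\kappa=\alpha\lambda$ of Section 1 does this: it is impossible with $\kappa>0$ when $\alpha=-1$, and possible when $\alpha=1/2$ ($\kappa=1$, $\lambda=2$). We return to that argument.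

## 3. Three theorems

**Theorem A.** Let $\alpha\in\mathbb C\setminus\mathbb Q_{>0}$. Let $P,Q$ be germs of holomorphic functions at $(0,0)\in\mathbb C^N\times\mathbb C^M$, both of finite rank, with
$$P(0,w)=Q(0,w)=1,\qquad P(z,0)=1 .$$
If $P=Q^\alpha$ near $(0,0)$, then $P\equiv1$.

**Theorem B.** Let $f_1,\dots,f_m$ ($m\ge1$) be linearly independent holomorphic germs at $0\in\mathbb C^N$ with $f_i(0)=0$, and let $a_i\in\mathbb R\setminus\{0\}$. If $\alpha\in\mathbb R\setminus\mathbb Q_{>0}$, in particular if $\alpha<0$, there are no $n,g_j,b_j$ with $1-\sum b_j|g_j|^2>0$ and $1+\sum a_i|f_i|^2=(1-\sum b_j|g_j|^2)^\alpha$ near $0$.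

**Theorem C.** Let $\alpha=k/l$ with $k,l\ge1$ coprime integers, and let $f_i,a_i$ be as in Theorem B. Then $n,g_j,b_j$ satisfying the identity exist if and only if there are finitely many holomorphic germs $h_\nu$ with $h_\nu(0)=0$ and real $c_\nu\neq0$ such that, with $R=1+\sum_\nu c_\nu|h_\nu|^2$,
$$1+\sum a_i|f_i|^2=R^k,\quad\text{and then}\quad 1-\sum b_j|g_j|^2=R^l .$$
Conversely, every such $R\not\equiv1$ gives an admissible datum. Hence, among real $\alpha$, the identity is possible for some admissible datum if and only if $\alpha\in\mathbb Q_{>0}$.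

Theorem B with $N=1$ and $\alpha<0$ answers the question: no admissible datum admits (1).

The hypothesis $P(z,0)=1$ in Theorem A cannot be dropped. The functions $P=e^{\alpha z}$ and $Q=e^{z}$ have rank one and satisfy $P=Q^\alpha$ and $P(0,w)=Q(0,w)=1$, but $P\not\equiv1$ for $\alpha\ne0$. What the proof really shows is that $P$ does not depend on $w$.

## 4. A variety of solutions in place of the $w$-plane

Let $\alpha\in\mathbb C\setminus\mathbb Q_{>0}$ and let $P,Q$ be as in Theorem A. If $\alpha=0$ then $P=Q^0=1$, so assume $\alpha\ne0$. Choose open balls $D\subset\mathbb C^N$, $D'\subset\mathbb C^M$ about $0$ such that on $D\times D'$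

$$P=\sum_{i=1}^m u_i(z)v_i(w),\qquad Q=\sum_{j=1}^n x_j(z)y_j(w),\qquad |Q-1|<1,\qquad P=Q^\alpha,$$

and the normalizations of Theorem A hold for $z\in D$, $w\in D'$.

We cannot enlarge the domain of $w$. But finite rank says that $w$ enters $P$ and $Q$ only through the vector $(v(w),y(w))\in\mathbb C^{m+n}$, and enters *linearly* in these coordinates. So forget $w$ and let the vector itself vary. For $(a,b)\in\mathbb C^m\times\mathbb C^n$ put

$$p_a=\sum_i a_iu_i,\qquad q_b=\sum_j b_jx_j\qquad\text{in }\mathcal O(D).$$

(From here until the end of Section 5, $a$ and $b$ denote these vectors, not the weights in (1).) Which $(a,b)$ should be allowed? The relation "$p_a=q_b^\alpha$" needs a branch of the logarithm, but its logarithmic derivative needs none. Let $E=\sum_iz_i\partial_{z_i}$ be the Euler operator in $z$, and set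

$$S=\bigl\{(a,b)\in\mathbb C^{m+n}:\ p_a(0)=1,\ q_b(0)=1,\ (Ep_a)(z)\,q_b(z)=\alpha\,p_a(z)\,(Eq_b)(z)\ \ \forall z\in D\bigr\}. \tag{5}$$

For each fixed $z$, the last condition is one polynomial equation in $(a,b)$, namely $\sum_{i,j}a_ib_j\bigl[(Eu_i)(z)x_j(z)-\alpha u_i(z)(Ex_j)(z)\bigr]=0$. There are infinitely many equations, one for each $z$, but the common zero set of any family of polynomials is a closed algebraic subset. So $S$ is a closed algebraic subset of $\mathbb C^{m+n}$.

It contains our original data. For $w\in D'$ put $\sigma(w)=(v(w),y(w))$, so that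

$$p_{v(w)}=P(\cdot,w),\qquad q_{y(w)}=Q(\cdot,w). \tag{6}$$

Both equal $1$ at $z=0$. From $P=Q^\alpha$ we get $EP=\alpha Q^{\alpha-1}EQ$, that is, $Q\,EP=\alpha P\,EQ$. Hence $\sigma(w)\in S$.

**Two small examples.** Let $N=1$. First take $u=(1,z)$, $x=(1,z,z^2)$, $\alpha=\tfrac12$ (an excluded exponent). The equation in (5) says that $p_a^2/q_b$ has zero derivative wherever $q_b\neq 0$, and $p_a(0)=q_b(0)=1$, so $q_b=p_a^2$. With $p_a=1+sz$ this gives $S=\{(1,s;\,1,2s,s^2):s\in\mathbb C\}$, a curve. For $z\ne0$, the function $1+sz$ on this curve does have a zero, at $s=-1/z$.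

Next take $u=(1,1+z)$, $x=(1,\tfrac1{1+z})$, $\alpha=-1$, with $D$ a disc of radius less than $1$. Now the condition says $p_aq_b=1$. With $s=1+z$ it becomes $(a_1+a_2s)(b_1s+b_2)=s$, i.e. $a_1b_1+a_2b_2=1$, $a_1b_2=0$, $a_2b_1=0$, together with $a_1+a_2=1$ and $b_1+b_2=1$. If $a_1=0$, then $a_2=1$, $b_1=0$, $b_2=1$. If $a_1\neq0$, then $b_2=0$, $b_1=1$, $a_2=0$, $a_1=1$. So $S$ consists of two points, and $p_a(z)$ takes the two values $1+z$ and $1$ on it. For each $z$ the function $p_a(z)$ is zero-free on $S$, but it is not constant on $S$. We will have to work inside one irreducible piece of $S$.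

**Step 1 (no zeros on $S$).** *This step carries the residue argument over from $\mathbb C^2$ to $D\times S$.* Claim: $p_a(z_0)\neq0$ for all $(a,b)\in S$ and all $z_0\in D$.

Put $\varphi(t)=p_a(tz_0)$ and $\psi(t)=q_b(tz_0)$. Since $D$ is an open ball about $0$, these are holomorphic on an open disc containing $\{|t|\le1\}$. By the chain rule, $(Ep_a)(tz_0)=t\varphi'(t)$ and $(Eq_b)(tz_0)=t\psi'(t)$. So (5) gives $t\varphi'\psi=\alpha t\varphi\psi'$, hence $\varphi'\psi=\alpha\varphi\psi'$ (divide by $t$; at $t=0$ use continuity). Because $\varphi(0)=\psi(0)=1$, neither function is identically zero, and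

$$\frac{\varphi'}{\varphi}=\alpha\,\frac{\psi'}{\psi}$$

as meromorphic functions. Let $\kappa,\lambda\in\mathbb Z_{\ge0}$ be the vanishing orders of $\varphi,\psi$ at $t=1$. Comparing residues there gives $\kappa=\alpha\lambda$. If $\kappa>0$, then $\lambda\neq 0$ and $\alpha=\kappa/\lambda\in\mathbb Q_{>0}$, which is excluded. So $\kappa=0$, i.e. $p_a(z_0)=\varphi(1)\ne0$.

For points $(a,b)=\sigma(w)$ this says nothing new, since $P=Q^\alpha$ is an exponential. The gain is that it holds at *every* point of $S$, including points far from $\sigma(D')$.

**Step 2 (an irreducible piece).** *The second example showed that $S$ may fall apart; this step isolates the part that contains $\sigma(D')$.* Let $T\subset S$ be the Zariski closure of $\sigma(D')$. It lies in $S$ because $S$ is closed. Claim: $T$ is irreducible.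

Suppose $T=T_1\cup T_2$ with $T_1,T_2$ closed and both different from $T$. By definition of the closure, no $T_i$ contains $\sigma(D')$, so there is a polynomial $F_i$ that vanishes on $T_i$ but not on all of $\sigma(D')$. Then $F_1\circ\sigma$ and $F_2\circ\sigma$ are holomorphic functions on the connected set $D'$, neither identically zero, whose product vanishes identically because $\sigma(D')\subset T_1\cup T_2$. This is impossible, since $\mathcal O(D')$ has no zero divisors.

## 5. Zero-free functions on a curve, deformed continuously

The plane $\mathbb C$ of Section 1 has now become the affine variety $T$, and for each $z\in D$ the function $(a,b)\mapsto p_a(z)$ is regular and zero-free on $T$. The second difficulty remains: zero-free regular functions need not be constant, as $s$ on $\mathbb C^*$ shows. What saves us is that we have a whole family, indexed by the connected set $D$, and at $z=0$ the member of the family is the constant $1$. On $\mathbb C^*$, for instance, one can try to deform $1$ into $s$ by $(1-z)+zs$ with $0\le z\le1$. For $0<z<1$ this acquires the zero $s=-(1-z)/z$. The next step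 shows that this is forced.

We use the following textbook facts.

- Any two points of an irreducible variety lie on an irreducible curve in it (Mumford, *Abelian Varieties*, §6, Lemma).
- If $C$ is an irreducible affine curve with normalization $\nu:\tilde C\to C$, then $\nu$ is surjective and $\tilde C=X\setminus\{x_1,\dots,x_e\}$ for a compact connected Riemann surface $X$. Regular functions on $\tilde C$ are holomorphic on $\tilde C$ and meromorphic on $X$.
- A holomorphic function on a compact connected Riemann surface is constant.

**Step 3 (constancy on $T$).** *This step replaces "a zero-free polynomial on $\mathbb C$ is constant".* Claim: for each $z\in D$, the function $(a,b)\mapsto p_a(z)$ is constant on $T$.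

Let $s_0\ne s_1$ be points of $T$. By Step 2 there is an irreducible closed curve $C\subset T$ through $s_0$ and $s_1$. It is closed in $\mathbb C^{m+n}$, so it is affine. Let $\nu:\tilde C=X\setminus\{x_1,\dots,x_e\}\to C$ be as above. For $z\in D$ let

$$\varphi_z(s)=\sum_iu_i(z)\,a_i(\nu(s)),\qquad s\in\tilde C,$$

be the pullback of $(a,b)\mapsto p_a(z)$, where $a_i(\cdot)$ is the $i$-th coordinate function. We know four things.

1. $\varphi_z$ is meromorphic on $X$ and holomorphic on $\tilde C$.
2. $\varphi_z$ has no zeros on $\tilde C$, by Step 1, as $T\subset S$.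
3. $\varphi_z(s)$ and its derivative in a local coordinate of $\tilde C$ are jointly continuous in $(z,s)$, since $\varphi_z$ is a finite sum of products of a function of $z$ and a function of $s$.
4. $\varphi_0\equiv1$, since $p_a(0)=1$ on $S$.

Fix a puncture $x_r$, a small closed coordinate disc around it containing no other puncture, and let $\Gamma$ be its boundary circle. By facts 1 and 2, *for every $z\in D$*, the only possible zero or pole of $\varphi_z$ in this disc is $x_r$. The argument principle gives

$$\operatorname{ord}_{x_r}\varphi_z=\frac1{2\pi i}\oint_\Gamma\frac{d\varphi_z}{\varphi_z}. \tag{7}$$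

The circle $\Gamma$ does not depend on $z$, and $\varphi_z$ does not vanish on it. By fact 3 and compactness of $\Gamma$, the right-hand side of (7) is continuous in $z\in D$. The left-hand side is an integer. As $D$ is connected, $\operatorname{ord}_{x_r}\varphi_z$ is independent of $z$, and by fact 4 it equals $\operatorname{ord}_{x_r}1=0$.

This holds for every puncture. So $\varphi_z$ is holomorphic on all of $X$, hence constant. Since $\nu$ is surjective, $p_a(z)$ takes the same value at $s_0$ and $s_1$.

**Step 4 (end of the proof of Theorem A).** *We return to the original variables.* Let $z\in D$, $w\in D'$. Both $\sigma(w)$ and $\sigma(0)$ lie in $T$. By Step 3 and (6),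

$$P(z,w)=p_{v(w)}(z)=p_{v(0)}(z)=P(z,0)=1 .\qquad\blacksquare$$

Each hypothesis has entered at one place. Finite rank makes $S$ live in a finite-dimensional space, $\alpha\notin\mathbb Q_{>0}$ gives Step 1, $P(0,w)=Q(0,w)=1$ gives $\sigma(w)\in S$, and $P(z,0)=1$ is used only in the last equality.

## 6. Real exponents that are not positive rationals

**Proof of Theorem B.** Suppose the identity holds with $\alpha\in\mathbb R\setminus\mathbb Q_{>0}$, and let $P,Q$ be the polarizations (2); both have finite rank.

If $\alpha=0$, then $P(z,\bar z)=1$ near $0$. The argument of Lemma 1 (a holomorphic function vanishing on $w=\bar z$ is zero) gives $P\equiv1$.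

If $\alpha\ne0$, Lemma 1, part 1, gives $P=Q^\alpha$ near $(0,0)$ and $P(0,w)=Q(0,w)=P(z,0)=1$. Theorem A applies with $M=N$ and gives $P\equiv1$.

In both cases this contradicts part 2 of Lemma 1. $\blacksquare$

## 7. Positive rational exponents come from a common root

For $\alpha=k/l$ there are solutions. With $N=1$ and $R=1+|z|^2$,

$$R^k=1+\sum_{i=1}^k\binom ki|z^i|^2,\qquad R^l=1-\sum_{j=1}^l\Bigl(-\binom lj\Bigr)|z^j|^2,\qquad R^k=(R^l)^{k/l}.$$

Here $f_i=z^i$ and $a_i=\binom ki$ form an admissible datum. Theorem C says that every solution arises from an $R$ in this way. We first need to recognize which two-variable functions are polarizations of expressions $1+\sum c_\nu|h_\nu|^2$.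

A linear-algebra fact is used twice below: if $L$ is a $d$-dimensional space of functions on a set $W$, there are $w_1,\dots,w_d\in W$ whose evaluation functionals form a basis of the dual space $L^\vee$. Indeed, a function in $L$ killed by all evaluations is zero, so the evaluations span $L^\vee$.

**Lemma 3.** Let $F(z,w)$ be a finite-rank germ at $(0,0)\in\mathbb C^N\times\mathbb C^N$ with $F(z,w)=\overline{F(\bar w,\bar z)}$ and $F(z,0)=F(0,w)=1$. Then $F=1+\sum_\nu c_\nu h_\nu(z)h_\nu^*(w)$ (a finite, possibly empty sum) with $c_\nu\in\mathbb R\setminus\{0\}$, the $h_\nu$ linearly independent, and $h_\nu(0)=0$.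

**Proof.** Write $F-1=\sum_{i=1}^dh_i(z)k_i(w)$ on a product of small balls with $d$ minimal. Minimality forces the $h_i$ to be linearly independent, and likewise the $k_i$: a linear relation would let us eliminate one term.

*Comparing spans.* By the fact above, applied to the span of the $h_i$, there are points $z_1,\dots,z_d$ with $\det(h_i(z_j))\ne0$. Solving $F(z_j,\cdot)-1=\sum_ih_i(z_j)k_i$ for the $k_i$ shows that $\operatorname{span}(k_i)=\operatorname{span}_z\{F(z,\cdot)-1\}$. The symmetry of $F$ gives a second decomposition,
$$F(z,w)-1=\overline{F(\bar w,\bar z)-1}=\sum_ik_i^*(z)h_i^*(w),$$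
with the $k_i^*$ again independent, so the same argument gives $\operatorname{span}(h_i^*)=\operatorname{span}_z\{F(z,\cdot)-1\}$. (Take both on a common small ball, closed under conjugation; by the identity theorem independence and spans are unaffected.) Thus $\operatorname{span}(k_i)=\operatorname{span}(h_i^*)$, so $k_i=\sum_jM_{ij}h_j^*$ with an invertible matrix $M$, and $F-1=\sum_{i,j}M_{ij}h_i(z)h_j^*(w)$.

*Diagonalizing.* Applying the symmetry to this formula gives $F-1=\sum_{i,j}\overline{M_{ji}}\,h_i(z)h_j^*(w)$. The products $h_i(z)h_j^*(w)$ are linearly independent, so $M$ is Hermitian. Write $M_{ij}=\sum_\nu U_{i\nu}c_\nu\overline{U_{j\nu}}$ with $U$ unitary and $c_\nu$ real, non-zero because $M$ is invertible. With $\tilde h_\nu=\sum_iU_{i\nu}h_i$ we have $\tilde h_\nu^*=\sum_i\overline{U_{i\nu}}\,h_i^*$, so $F-1=\sum_\nu c_\nu\tilde h_\nu(z)\tilde h_\nu^*(w)$, and the $\tilde h_\nu$ are independent.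

*Vanishing at $0$.* From $0=F(0,w)-1=\sum_\nu c_\nu\tilde h_\nu(0)\tilde h_\nu^*(w)$ and independence of the $\tilde h_\nu^*$ we get $\tilde h_\nu(0)=0$. $\blacksquare$

**Proof of Theorem C: "if" and the converse.** *This part builds solutions from $R$.* Let $R=1+\sum c_\nu|h_\nu|^2\not\equiv1$ with $h_\nu(0)=0$ and $c_\nu$ real and non-zero, and let $R(z,w)=1+\sum c_\nu h_\nu(z)h_\nu^*(w)$ be its polarization. It has finite rank, is symmetric as in Lemma 3, and equals $1$ when $z=0$ or $w=0$. So the same holds for $R^k$ and $R^l$, and Lemma 3 gives

$$R^k=1+\sum a_i|f_i|^2,\qquad R^l=1-\sum b_j|g_j|^2$$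

with non-zero real $a_i,b_j$, the $f_i$ linearly independent and vanishing at $0$. Neither sum is empty: if $R^k\equiv1$ or $R^l\equiv1$ on $w=\bar z$, then, $R$ being real and positive near $0$, $R\equiv1$. Since $R^k=(R^l)^{k/l}$ as positive real powers, this is an admissible datum (in $N$ variables) satisfying the identity.

If instead the datum $f_i,a_i$ is given with $1+\sum a_i|f_i|^2=R^k$, then $R\not\equiv1$, because otherwise $P(z,\bar z)\equiv 1$, hence $P\equiv1$, against Lemma 1, part 2. The $g_j,b_j$ just constructed from $R^l$ satisfy the identity. Moreover, for *any* $g_j,b_j$ satisfying it, $1-\sum b_j|g_j|^2=(R^k)^{l/k}=R^l$ by taking positive real powers, since $R>0$ near $0$. This is the clause "and then".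

**Proof of Theorem C: "only if".** Suppose the identity holds with $\alpha=k/l$.

**Step 1 (the candidate root).** *We define $R$ in two variables.* By Lemma 1, the finite-rank polarizations satisfy $P=Q^{k/l}$ near $(0,0)$ and $P=Q=1$ on $\{z=0\}\cup\{w=0\}$. Choose balls $D,D'$ about $0$ such that on $D\times D'$ we have $|P-1|,|Q-1|<1$, $P=Q^{k/l}$, $P=\sum u_i(z)v_i(w)$ and $Q=\sum x_j(z)y_j(w)$. There $\operatorname{Log}P-\frac kl\operatorname{Log}Q$ is continuous with values in $2\pi i\mathbb Z$ and vanishes at $(0,0)$, so it is $0$. Put

$$R=\exp\bigl(\tfrac1k\operatorname{Log}P\bigr)=\exp\bigl(\tfrac1l\operatorname{Log}Q\bigr),\qquad\text{so}\qquad P=R^k,\quad Q=R^l. \tag{8}$$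

Everything hinges on one claim: $R$ has finite rank. For $z\in D$ write $P_z=P(z,\cdot)$, $Q_z=Q(z,\cdot)$, $R_z=R(z,\cdot)$ in $\mathcal O(D')$. We must show that the $R_z$ span a finite-dimensional space, knowing this for the $P_z=R_z^k$. The next two steps place all $R_z$ in one finitely generated algebra and then bound their poles at infinity.

**Step 2 (all $R_z$ lie in one finitely generated algebra).** Let $A\subset\mathcal O(D')$ be the $\mathbb C$-algebra generated by all $v_i,y_j$. It is a finitely generated domain, because $\mathcal O(D')$ is a domain. Let $K$ be its fraction field, inside the field of meromorphic functions on $D'$, and let $\tilde A$ be the integral closure of $A$ in $K$. By the classical finiteness of integral closure, $\tilde A$ is a finitely generated $\mathbb C$-algebra. Clearly $P_z,Q_z\in A$.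

As $k,l$ are coprime, choose $u,v\in\mathbb Z$ with $uk+vl=1$. Then $R_z=R_z^{uk+vl}=P_z^uQ_z^v\in K$, where $P_z,Q_z\ne0$. Also $R_z$ satisfies the monic equation $X^k-P_z=0$ over $A$. Hence $R_z\in\tilde A$ for every $z\in D$.

**Step 3 (a common bound on the poles).** *This step gives $\dim\operatorname{span}\{R_z\}<\infty$.* Let $Y$ be the normal affine variety with coordinate ring $\tilde A$. Its closure in projective space contains $Y$ as an open subset. The normalization $\bar Y$ of this closure is projective and normal, and since $Y$ is already normal, $Y$ is still an open subset of $\bar Y$. The function field is $K$.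

For a prime divisor $\mathcal E$ of $\bar Y$ let $\operatorname{ord}_{\mathcal E}$ be the order along $\mathcal E$. Only finitely many prime divisors are contained in $\bar Y\setminus Y$. For each of these put $\delta_{\mathcal E}=\max\bigl(0,\max_i(-\operatorname{ord}_{\mathcal E}v_i)\bigr)$, the inner maximum over the $v_i\ne0$, and let $\Delta=\sum\delta_{\mathcal E}\mathcal E\ge0$. Each $P_z$ is a non-zero linear combination of the $v_i$. Along a boundary divisor, $\operatorname{ord}_{\mathcal E}P_z\ge\min_i\operatorname{ord}_{\mathcal E}v_i\ge-\delta_{\mathcal E}$; along a divisor meeting $Y$, $\operatorname{ord}_{\mathcal E}P_z\ge0$, because $P_z$ is regular on $Y$. So $\operatorname{div}(P_z)+\Delta\ge0$ for all $z\in D$.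

From $k\operatorname{div}(R_z)=\operatorname{div}(P_z)\ge-\Delta$ every coefficient of $\operatorname{div}(R_z)$ is at least $-\delta_{\mathcal E}/k\ge-\delta_{\mathcal E}$ (or at least $0$ off the boundary). Hence $\operatorname{div}(R_z)\ge-\Delta$, that is,

$$R_z\in H^0\bigl(\bar Y,\mathcal O_{\bar Y}(\Delta)\bigr)=\{f\in K:\ f=0\ \text{or}\ \operatorname{div}(f)+\Delta\ge0\}\qquad\text{for all }z\in D .$$

The sheaf $\mathcal O_{\bar Y}(\Delta)$ is coherent and $\bar Y$ is projective, so this space is finite-dimensional.

**Step 4 ($R$ has finite rank).** *We turn finite dimension into a decomposition.* Let $L=\operatorname{span}\{R_z:z\in D\}\subset\mathcal O(D')$, of finite dimension $d$ by Step 3. Choose $w_1,\dots,w_d\in D'$ whose evaluations form a basis of $L^\vee$, with dual basis $e_1,\dots,e_d\in L$. Expanding $R_z\in L$ in this basis gives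

$$R(z,w)=\sum_{i=1}^dR(z,w_i)\,e_i(w),$$

and each $R(z,w_i)$ is holomorphic in $z\in D$. So $R$ has finite rank.

**Step 5 (back to squared absolute values).** *Lemma 3 finishes the proof.* By (8), $R=1$ on $\{z=0\}\cup\{w=0\}$, since $P=1$ there. By (2), $P(z,w)=\overline{P(\bar w,\bar z)}$, and the principal branch satisfies $\operatorname{Log}\bar x=\overline{\operatorname{Log}x}$, so $R(z,w)=\overline{R(\bar w,\bar z)}$ near $(0,0)$. Lemma 3 gives $R(z,\bar z)=1+\sum_\nu c_\nu|h_\nu|^2$ with $c_\nu$ real and non-zero and $h_\nu(0)=0$. Restricting (8) to $w=\bar z$ gives $1+\sum a_i|f_i|^2=R^k$ and $1-\sum b_j|g_j|^2=R^l$.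

**Step 6 (which real exponents occur).** For $\alpha=k/l\in\mathbb Q_{>0}$ in lowest terms the example $R=1+|z|^2$ at the start of this section gives an admissible datum satisfying the identity. For all other real $\alpha$, Theorem B says there is none. $\blacksquare$
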